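\title{Amenability and the $L^p$-operator algebras of twisted \'etale groupoids}

\begin{abstract}
Let $\mathcal G$ be an amenable \'etale groupoid with locally compact Hausdorff unit space. We prove that for every twist $\mathcal L$ over $\mathcal G$ and every non-empty set $P\subseteq[1,\infty]$ of exponents, the full and the reduced $L^P$-operator algebras of $(\mathcal G,\mathcal L)$ coincide. Neither second countability, nor $\sigma$-compactness, nor Hausdorffness of $\mathcal G$ is assumed. The proof extends a representation on an $L^p$-space to Borel functions on bisections and then factors it, up to a multiplier close to $1$, through finite compressions of the regular representation. The same argument works under a pointwise Borel hypothesis and for matrix norms. We also show that the common norm depends only on $\inf P$ and $\sup P$, and we determine for discrete groups exactly when the two algebras agree.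
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

A finitely supported function $f$ on a discrete group $\Gamma$ acts on $\ell^p(\Gamma)$ by convolution; call this operator $\Lambda_p(f)$. Whenever $\Gamma$ acts by isometries $u_t$ on some other $L^p$-space, $f$ also gives the operator $\sum_tf(t)u_t$. Is the convolution operator always the largest of these? The trivial action on a one-point space turns $f$ into the scalar $\sum_tf(t)$, and for $p=2$ the inequality $\sum_tf(t)\le\|\Lambda_2(f)\|$ holds for all $f\ge0$ exactly when $\Gamma$ is amenable (this criterion is recalled in Section~\ref{sec:P}). So amenability is the natural hypothesis. This paper shows that it suffices, for all exponents, in the setting of twisted \'etale groupoids.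

\subsection*{Twisted \'etale groupoids}
A groupoid $\mathcal G$ is a small category in which every arrow is invertible. We write $X\subseteq\mathcal G$ for the unit space and $r,s:\mathcal G\to X$ for the range and source maps, so that $\gamma\eta$ is defined when $s(\gamma)=r(\eta)$, and we put $\mathcal G^x=r^{-1}(x)$, $\mathcal G_x=s^{-1}(x)$. Throughout, $\mathcal G$ is \emph{\'etale}: it carries a topology in which multiplication and inversion are continuous and $r,s$ are local homeomorphisms. The space $X$ is locally compact Hausdorff; $\mathcal G$ need not be Hausdorff. An \emph{open bisection} is an open set $U\subseteq\mathcal G$ on which $r$ and $s$ are injective. Then $r|_U$ and $s|_U$ are homeomorphisms onto open subsets of $X$, so $U$ itself is locally compact Hausdorff. Open bisections form a basis of the topology, $X$ is one, and inverses $U^{-1}$ and products $U'U$ of open bisections are open bisections.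

A \emph{twist} over $\mathcal G$ is a Fell line bundle $\mathcal L$: a locally trivial complex line bundle over $\mathcal G$ with a continuous norm $|\cdot|$, a continuous associative bilinear multiplication $\mathcal L_\gamma\times\mathcal L_\eta\to\mathcal L_{\gamma\eta}$ and a continuous conjugate-linear involution $\mathcal L_\gamma\to\mathcal L_{\gamma^{-1}}$ with $(ab)^*=b^*a^*$, satisfying the $C^*$-axioms. What we use of these axioms is the following. For $x\in X$ the fiber $\mathcal L_x$ is a one-dimensional $C^*$-algebra, which we identify with $\mathbb C$ by its unit $1_x$; and for $a\in\mathcal L_\gamma$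
\[
1_{r(\gamma)}a=a=a1_{s(\gamma)},\qquad a^*a=|a|^2\,1_{s(\gamma)},\qquad aa^*=|a|^2\,1_{r(\gamma)},\qquad |ab|=|a|\,|b| .
\]
The section $x\mapsto1_x$ is continuous, being locally of the form $c^*c$ with $c$ continuous and $|c|\equiv1$; thus $\mathcal L|_X$ is canonically trivial.

For an open bisection $U$ let $C_c(U,\mathcal L)$ be the space of continuous sections of $\mathcal L$ over $U$ with compact support, extended by zero to $\mathcal G$, and let $\mathfrak C_c(\mathcal G,\mathcal L)$ be the linear span of all the spaces $C_c(U,\mathcal L)$. For the trivial twist $\mathcal G\times\mathbb C$ we write $\mathfrak C_c(\mathcal G)$. If $\mathcal G$ is not Hausdorff, an element $f$ of $\mathfrak C_c(\mathcal G,\mathcal L)$ need not be continuous; but it is bounded, and it vanishes off finitely many bisections, so it has a bounded number of non-zero values on each fiber $\mathcal G^x$ and $\mathcal G_x$. The space $\mathfrak C_c(\mathcal G,\mathcal L)$ is a $*$-algebra under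
\[
(f*\zeta)(\gamma)=\sum_{\eta\in\mathcal G_{s(\gamma)}}f(\gamma\eta^{-1})\zeta(\eta),\qquad f^*(\gamma)=f(\gamma^{-1})^*,
\]
and it carries the norms
\[
\|f\|_{*s}=\sup_{x\in X}\sum_{\gamma\in\mathcal G_x}|f(\gamma)|,\qquad
\|f\|_{*r}=\sup_{x\in X}\sum_{\gamma\in\mathcal G^x}|f(\gamma)|,\qquad
\|f\|_I=\max\{\|f\|_{*s},\|f\|_{*r}\}.
\]

\subsection*{Full and reduced norms}
Scalars are complex, an \emph{$L^p$-space} is $L^p(\mu)$ for an arbitrary measure $\mu$, and $q$ always denotes the exponent with $1/p+1/q=1$. A \emph{representation} of $(\mathcal G,\mathcal L)$ on an $L^p$-space $Y$, $p\in[1,\infty]$, is an algebra homomorphism $\psi:\mathfrak C_c(\mathcal G,\mathcal L)\to\mathbb B(Y)$ with $\|\psi(f)\|\le\|f\|_I$; it is not required to be non-degenerate. The \emph{regular representation} is $\Lambda_p(f)\zeta=f*\zeta$ on the space $\ell^p(\mathcal G,\mathcal L)$ of sections $\zeta$ with $|\zeta|\in\ell^p(\mathcal G)$. For non-empty $P\subseteq[1,\infty]$ put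
\begin{align*}
\|f\|_{L^P}&=\sup\{\|\psi(f)\|:\psi\text{ a representation on an $L^p$-space, }p\in P\},\\
\|f\|_{L^P,\mathrm{red}}&=\sup_{p\in P}\|\Lambda_p(f)\|,
\end{align*}
and let $F^P(\mathcal G,\mathcal L)$ and $F^P_{\mathrm{red}}(\mathcal G,\mathcal L)$ be the completions of $\mathfrak C_c(\mathcal G,\mathcal L)$ in these norms. The statement $F^P(\mathcal G,\mathcal L)=F^P_{\mathrm{red}}(\mathcal G,\mathcal L)$ means that the two norms coincide. For $P=\{2\}$ these are the full and the reduced twisted groupoid $C^*$-algebras.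

The next lemma explains the $I$-norm: it is the larger of the two extreme regular norms.

\begin{lemma}\label{lem:regular}
For $f\in\mathfrak C_c(\mathcal G,\mathcal L)$ and $p\in[1,\infty]$,
\[
\|\Lambda_1(f)\|=\|f\|_{*s},\qquad\|\Lambda_\infty(f)\|=\|f\|_{*r},\qquad\|\Lambda_p(f)\|\le\|f\|_{*s}^{1/p}\|f\|_{*r}^{1/q}\le\|f\|_I .
\]
Hence $\Lambda_p$ is a representation on an $L^p$-space, and $\|f\|_{L^P,\mathrm{red}}\le\|f\|_{L^P}\le\|f\|_I$.
\end{lemma}

\begin{proof}
Choose a unit vector $e_\gamma\in\mathcal L_\gamma$ for every $\gamma$. This identifies $\ell^p(\mathcal G,\mathcal L)$ with $\ell^p(\mathcal G)$ for all $p$ at once, and $\Lambda_p(f)$ becomes the matrix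
\begin{equation}\label{eq:kernel}
K_f(\gamma,\eta)=e_\gamma^*f(\gamma\eta^{-1})e_\eta\in\mathcal L_{s(\gamma)}=\mathbb C\quad\text{if }s(\gamma)=s(\eta),\qquad K_f(\gamma,\eta)=0\quad\text{otherwise.}
\end{equation}
The absolute sum of the row $\gamma$ is $\sum_{\zeta\in\mathcal G^{r(\gamma)}}|f(\zeta)|$, and that of the column $\eta$ is $\sum_{\zeta\in\mathcal G_{r(\eta)}}|f(\zeta)|$. So the suprema of the row and column sums are $\|f\|_{*r}$ and $\|f\|_{*s}$, and these are the operator norms of a matrix on $\ell^\infty$ and on $\ell^1$. For $1<p<\infty$, H\"older's inequality gives $|\sum_\eta K_f(\gamma,\eta)z_\eta|^p\le\|f\|_{*r}^{p/q}\sum_\eta|K_f(\gamma,\eta)||z_\eta|^p$, and summing over $\gamma$ bounds $\|K_fz\|_p^p$ by $\|f\|_{*r}^{p/q}\|f\|_{*s}\|z\|_p^p$ (the Schur test).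
\end{proof}

Each row of $K_f$ has finitely many non-zero entries, so the norm of $\Lambda_\infty(f)$ is already seen on finitely supported sections; one may therefore replace $\ell^\infty(\mathcal G,\mathcal L)$ by $c_0(\mathcal G,\mathcal L)$. Two cases of the equality of norms follow at once from Lemma~\ref{lem:regular}. If $\mathcal G=X$, then $\Lambda_p(f)$ is multiplication by $f$ on $\ell^p(X)$ and all norms in sight equal $\|f\|_\infty$. If $\{1,\infty\}\subseteq P$, then $\|f\|_{L^P,\mathrm{red}}\ge\|f\|_I$ for every $(\mathcal G,\mathcal L)$.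

\subsection*{Amenability and the main theorem}
The groupoid $\mathcal G$ is \emph{(topologically) amenable} if there is a net $(\xi_i)$ in $\mathfrak C_c(\mathcal G)$ with $\sum_{\eta\in\mathcal G^x}|\xi_i(\eta)|^2\le1$ for all $x$ and $i$, such that the functions
\[
\gamma\longmapsto\sum_{\eta\in\mathcal G^{r(\gamma)}}\overline{\xi_i(\eta)}\,\xi_i(\gamma^{-1}\eta)
\]
converge to $1$ uniformly on compact subsets of $\mathcal G$. An arrow $\gamma$ translates $\mathcal G^{s(\gamma)}$ onto $\mathcal G^{r(\gamma)}$, and the sum is the inner product of $\xi_i|_{\mathcal G^{r(\gamma)}}$ with the translate of $\xi_i|_{\mathcal G^{s(\gamma)}}$; amenability asks for fields of almost unit vectors that are almost invariant under translation. The problem that we solve comes from \cite{KM}.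

\begin{quote}
\emph{Let $(\mathcal G,\mathcal L)$ be a twisted \'etale groupoid with $\mathcal G$ amenable. Is $F^P(\mathcal G,\mathcal L)=F^P_{\mathrm{red}}(\mathcal G,\mathcal L)$ for every non-empty $P\subseteq[1,\infty]$?}
\end{quote}

The following facts are known, and all of them point to a positive answer.
\begin{itemize}
\item[(K1)] The equality always holds when $\{1,\infty\}\subseteq P$ or $P\subseteq\{1,\infty\}$.
\item[(K2)] It holds for the trivial twist if $\mathcal G$ is amenable and second countable.
\item[(K3)] $C^*(\mathcal G)=C^*_{\mathrm{red}}(\mathcal G)$ for every amenable \'etale groupoid.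
\item[(K4)] It holds for all $P$ and all twists if $\mathcal G$ is an amenable transformation groupoid of a group action.
\end{itemize}
We quote (K1) without proof for $P=\{1\}$ and $P=\{\infty\}$; the other facts are not used. The answer is yes.

\begin{theorem}\label{thm:main}
Let $\mathcal G$ be amenable, let $\mathcal L$ be a twist over $\mathcal G$, let $1<p<\infty$, and let $\psi$ be any representation of $(\mathcal G,\mathcal L)$ on an $L^p$-space. Then $\|\psi(f)\|\le\|\Lambda_p(f)\|$ for all $f\in\mathfrak C_c(\mathcal G,\mathcal L)$. Consequently $F^P(\mathcal G,\mathcal L)=F^P_{\mathrm{red}}(\mathcal G,\mathcal L)$ for all non-empty $P\subseteq[1,\infty]$.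
\end{theorem}

The second assertion follows from the first. Indeed, $\|\Lambda_p(f)\|\le\|f\|_{L^{\{p\}}}$ by Lemma~\ref{lem:regular}; the reverse inequality is the first assertion for $1<p<\infty$ and is (K1) for $p\in\{1,\infty\}$; and both norms for $P$ are the suprema over $p\in P$ of the norms for $\{p\}$.

Section~\ref{sec:models} shows the method in two small cases, and Sections~\ref{sec:borel}--\ref{sec:proof} prove the first assertion. Section~\ref{sec:variants} weakens the hypothesis to a pointwise Borel condition and strengthens the conclusion to matrix norms (Theorem~\ref{thm:variants}). Section~\ref{sec:P} studies the dependence on $P$ (Corollary~\ref{cor:endpoints}) and the converse for discrete groups (Proposition~\ref{prop:groups}).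

\section{Two model cases}\label{sec:models}

From here to the end of Section~\ref{sec:variants}, $1<p<\infty$ and $\psi$ is a representation on $Y=L^p(\mu)$. For every measure $\mu$ the space $Y$ is reflexive with dual $L^q(\mu)$ under the bilinear pairing $\langle y,y'\rangle=\int yy'\,d\mu$; for $S\in\mathbb B(Y)$ we denote by $S^*$ the adjoint with respect to this pairing. Let $\ell^p_n(Y)$ be $Y^n$ with the norm $(\sum_\alpha\|y_\alpha\|^p)^{1/p}$. A scalar $m\times n$ matrix $a$ acts from $\ell^p_n(Y)$ to $\ell^p_m(Y)$ without increase of norm: applying $a$ at each point $\omega$ of the measure space and integrating,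
\begin{equation}\label{eq:tensor}
\sum_\beta\Big\|\sum_\alpha a_{\beta\alpha}y_\alpha\Big\|^p=\int\sum_\beta\Big|\sum_\alpha a_{\beta\alpha}y_\alpha(\omega)\Big|^pd\mu(\omega)\le\|a\|_{\mathbb B(\ell^p_n,\ell^p_m)}^p\sum_\alpha\|y_\alpha\|^p .
\end{equation}
The plan is to write $\psi(f)$, approximately, as $AMB$ with contractions $B:Y\to\ell^p_n(Y)$ and $A:\ell^p_n(Y)\to Y$ and a middle operator $M$ made of finite pieces of the matrix of $\Lambda_p(f)$.

\begin{example}[a discrete group]\label{ex:group}
Let $\mathcal G=\Gamma$ be a discrete group with trivial twist. The operators $u_t=\psi(\delta_t)$ are contractions with $u_tu_{t'}=u_{tt'}$. Let $g,h$ be functions supported in a finite set $F\subseteq\Gamma$ with $\|g\|_p\le1$ and $\|h\|_q\le1$. On $\ell^p(F,Y)$ define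
\[
(By)_\alpha=g(\alpha)\,u_{\alpha^{-1}}y,\qquad(My)_\beta=\sum_{\alpha\in F}f(\beta\alpha^{-1})y_\alpha,\qquad A(y_\beta)_\beta=\sum_{\beta\in F}h(\beta)\,u_\beta y_\beta .
\]
Then $\|By\|^p\le\|g\|_p^p\|y\|^p$, and $\|A\|\le\|h\|_q$ by H\"older's inequality. The scalar matrix $(f(\beta\alpha^{-1}))_{\beta,\alpha\in F}$ is the compression of $\Lambda_p(f)$ to $\ell^p(F)$, so $\|M\|\le\|\Lambda_p(f)\|$ by \eqref{eq:tensor}. Collecting the terms with $\beta\alpha^{-1}=\gamma$,
\[
AMB=\sum_{\beta,\alpha}h(\beta)f(\beta\alpha^{-1})g(\alpha)\,u_{\beta\alpha^{-1}}=\sum_\gamma\varphi(\gamma)f(\gamma)u_\gamma=\psi(\varphi f),\qquad\varphi(\gamma)=\sum_\beta h(\beta)g(\gamma^{-1}\beta).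
\]
Thus $\|\psi(\varphi f)\|\le\|\Lambda_p(f)\|$ for every group. Amenability is needed only to make $\varphi$ close to $1$. For $\Gamma=\mathbb Z$ take $F=\{0,\dots,n-1\}$, $g=n^{-1/p}1_F$, $h=n^{-1/q}1_F$. Then $M$ is an $n\times n$ Toeplitz matrix, $\varphi(k)=\max\{1-|k|/n,0\}$, and $n\to\infty$ gives $\|\psi(f)\|\le\|\Lambda_p(f)\|$.
\end{example}

\begin{example}[the pair groupoid on two points]\label{ex:pair}
Let $\mathcal G=\{1,2\}\times\{1,2\}$ with $r(\beta,\alpha)=\beta$, $s(\beta,\alpha)=\alpha$ and trivial twist. Then $\mathfrak C_c(\mathcal G)=M_2$ with matrix units $e_{\beta\alpha}$, convolution is the matrix product, and $\Lambda_p(f)$ acts on each column of $\zeta$, so $\|\Lambda_p(f)\|=\|f\|_{\mathbb B(\ell^p_2)}$. Put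
\[
By=(\psi(e_{11})y,\psi(e_{12})y),\qquad(My)_\beta=\sum_\alpha f_{\beta\alpha}y_\alpha,\qquad A(y_1,y_2)=\psi(e_{11})y_1+\psi(e_{21})y_2 .
\]
Then $AMB=\sum_{\beta,\alpha}f_{\beta\alpha}\psi(e_{\beta1}e_{1\alpha})=\psi(f)$ exactly, and $\|M\|\le\|\Lambda_p(f)\|$ by \eqref{eq:tensor}. The difficulty has moved to $A$ and $B$. With $Q=\psi(e_{11})$, $R=\psi(e_{22})$ we have $\psi(e_{12})=\psi(e_{12})R$ and $\psi(e_{21})=R\psi(e_{21})$, so
\[
\|By\|^p\le\|Qy\|^p+\|Ry\|^p,\qquad A(y_1,y_2)=Qy_1+R\,\psi(e_{21})y_2 .
\]
Both are contractions provided that $\|Qy+Ry\|^p=\|Qy\|^p+\|Ry\|^p$ for all $y$. All we know is that $Q,R$ are idempotents with $QR=RQ=0$ and $\|Q+\lambda R\|\le\|e_{11}+\lambda e_{22}\|_I=1$ for $|\lambda|=1$. Lemma~\ref{lem:additive} shows that on an $L^p$-space this is enough. The exponent of the space matters here: $f=e_{11}+e_{12}$ has norm $2^{1-1/p}$ on $\ell^p_2$, so the identity representation on $\ell_2^{p'}$ with $p'>p$ violates the inequality $\|\psi(f)\|\le\|\Lambda_p(f)\|$.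
\end{example}

In a general groupoid the indices $\alpha,\beta$ run over finitely many bisections that cover the supports of $g$ and $h$, and $g(\alpha)$, $h(\beta)$, $f(\beta\alpha^{-1})$ become functions on $X$. Three things are then needed. First, the bisections must be disjoint, so that no arrow is counted twice; making open sets disjoint destroys openness, so $\psi$ has to be extended to Borel functions on bisections (Section~\ref{sec:borel}). Second, \eqref{eq:tensor} must be upgraded to matrices of functions on $X$, which rests on the additivity met in Example~\ref{ex:pair} (Section~\ref{sec:additive}). Third, the twist must cancel in the product $AMB$ (Section~\ref{sec:multiplier}).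

\section{Borel extension on bisections}\label{sec:borel}

For an open bisection $U$ we have the homeomorphisms
\[
\gamma_U=(s|_U)^{-1}:s(U)\to U,\qquad\theta_U=r\circ\gamma_U:s(U)\to r(U).
\]
A \emph{unitary section} over $U$ is a continuous section $c$ of $\mathcal L|_U$ with $|c|\equiv1$, and $U$ is \emph{small} if it has one. Open subsets of small bisections are small, and by local triviality every arrow has a small neighborhood. If $c,c'$ are unitary sections over $U,U'$, then $(c'c)(\gamma'\gamma)=c'(\gamma')c(\gamma)$ and $c^*(\gamma^{-1})=c(\gamma)^*$ define unitary sections over $U'U$ and $U^{-1}$. Note that $s(U'U)=\theta_U^{-1}(s(U')\cap r(U))$ and $\theta_{U^{-1}}=\theta_U^{-1}$. The unit section $1$ is a unitary section over $X$.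

For $k\in C_c(s(U))$ let $ck$ be the section $\gamma\mapsto c(\gamma)k(s(\gamma))$ on $U$, zero elsewhere. The map $k\mapsto ck$ is a bijection of $C_c(s(U))$ onto $C_c(U,\mathcal L)$, and $\|ck\|_I=\|k\|_\infty$ because $U$ meets each fiber at most once. The compact support of an element of $C_c(U,\mathcal L)$ is covered by finitely many small open subsets of the locally compact Hausdorff space $U$, and a partition of unity splits the element accordingly. Hence every $f\in\mathfrak C_c(\mathcal G,\mathcal L)$ is a finite sum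
\begin{equation}\label{eq:decomp}
f=\sum_jd_jk_j,\qquad d_j\text{ a unitary section over a small }U_j,\quad k_j\in C_c(s(U_j)),
\end{equation}
and every $\xi\in\mathfrak C_c(\mathcal G)$ is a finite sum of functions in $C_c(W)$ with $W$ small.

We recall the measure theory that is needed. A complex Borel measure $\nu$ on a locally compact Hausdorff space $Z$ is \emph{regular} if $|\nu|(E)=\sup\{|\nu|(K):K\subseteq E\text{ compact}\}$ for every Borel set $E$; as $|\nu|$ is finite, outer regularity follows by taking complements. By the Riesz representation theorem, every functional on $C_c(Z)$ that is bounded for $\|\cdot\|_\infty$ is integration against a unique regular measure, whose total variation is the norm of the functional; no countability assumption on $Z$ is required. Directly from the definition, regularity is preserved by multiplying with a bounded Borel function, by restricting to an open subset, by extending by zero from an open subset, and by pushing forward under a homeomorphism.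

Let $c$ be a unitary section over $U$ and $y\in Y$, $y'\in Y^*$. Since $|\langle\psi(ck)y,y'\rangle|\le\|k\|_\infty\|y\|\|y'\|$, there is a unique regular measure $\nu^c_{y,y'}$ on $s(U)$ with total variation at most $\|y\|\|y'\|$ and
\[
\langle\psi(ck)y,y'\rangle=\int k\,d\nu^c_{y,y'}\qquad(k\in C_c(s(U))).
\]
This is the only place where the contractivity of $\psi$ is used. By uniqueness, $\nu^c_{y,y'}$ is bilinear in $(y,y')$. For a bounded Borel function $b$ on $s(U)$ the bounded bilinear form $(y,y')\mapsto\int b\,d\nu^c_{y,y'}$ defines an operator from $Y$ to $Y^{**}$, and $Y^{**}=Y$ by reflexivity. So there is a unique $T_c(b)\in\mathbb B(Y)$, linear in $b$, with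
\begin{equation}\label{eq:T}
\langle T_c(b)y,y'\rangle=\int b\,d\nu^c_{y,y'},\qquad\|T_c(b)\|\le\|b\|_\infty,\qquad T_c(k)=\psi(ck)\ \ (k\in C_c(s(U))).
\end{equation}
If $b$ is defined on a larger set, $T_c(b)$ means $T_c(b|_{s(U)})$. We write $\rho(b)=T_1(b)$ for bounded Borel functions $b$ on $X$. The operators $T_c(b)$ multiply as the Borel sections ``$cb$'' would.

\begin{lemma}\label{lem:T}
Let $c,c'$ be unitary sections over $U,U'$. For bounded Borel functions $b,b'$ on the indicated domains:
\begin{itemize}
\item[(a)] $T_{c'}(b')T_c(b)=T_{c'c}\big((b'\circ\theta_U)\,b\big)$, where $b,b'$ live on $s(U),s(U')$ and the function on the right on $s(U'U)$;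
\item[(b)] if $U_0\subseteq U$ is open and $b$ lives on $s(U_0)$, then $T_{c|_{U_0}}(b)=T_c(\tilde b)$, where $\tilde b$ is the extension of $b$ by zero;
\item[(c)] if $\tau:s(U)\to\mathbb T$ is continuous, then $T_{c\cdot(\tau\circ s)}(b)=T_c(\tau b)$.
\end{itemize}
In particular $\rho$ is a contractive algebra homomorphism, and for $b'$ on $X$
\begin{equation}\label{eq:module}
\rho(b')T_c(b)=T_c\big((b'\circ\theta_U)b\big),\qquad T_c(b)\rho(b')=T_c(bb').
\end{equation}
\end{lemma}

\begin{proof}
(b), (c) For $k\in C_c(s(U_0))$ the sections $(c|_{U_0})k$ and $ck$ are equal, so the regular measures $\nu^{c|_{U_0}}_{y,y'}$ and $\nu^c_{y,y'}|_{s(U_0)}$ agree on $C_c(s(U_0))$ and are equal. In the same way $(c\cdot(\tau\circ s))k=c(\tau k)$ gives $\nu^{c\cdot(\tau\circ s)}_{y,y'}=\tau\nu^c_{y,y'}$.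

(a) We pass from continuous to Borel functions one factor at a time. Let $k\in C_c(s(U))$ and $k'\in C_c(s(U'))$. The function $(k'\circ\theta_U)k$ vanishes off $\theta_U^{-1}\big(\operatorname{supp}k'\cap\theta_U(\operatorname{supp}k)\big)$, a compact subset of $s(U'U)$, and $(c'k')*(ck)=(c'c)\big((k'\circ\theta_U)k\big)$, since an arrow in $U'U$ factors in only one way through $U'$ and $U$. As $\psi$ is multiplicative,
\[
\int k'\,d\nu^{c'}_{\psi(ck)y,\,y'}=\int_{s(U'U)}(k'\circ\theta_U)\,k\,d\nu^{c'c}_{y,y'} .
\]
Fix $k$. The right side is the integral of $k'$ against the push-forward of $k\nu^{c'c}_{y,y'}$ under $\theta_U:s(U'U)\to s(U')\cap r(U)$, extended by zero to $s(U')$. This measure is regular, so it equals $\nu^{c'}_{\psi(ck)y,y'}$, and we may replace $k'$ by any bounded Borel $b'$: $T_{c'}(b')\psi(ck)=T_{c'c}((b'\circ\theta_U)k)$. Now fix $b'$ and put $y''=T_{c'}(b')^*y'$. The last identity reads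
\[
\int k\,d\nu^c_{y,y''}=\int_{s(U'U)}k\,(b'\circ\theta_U)\,d\nu^{c'c}_{y,y'}\qquad(k\in C_c(s(U))).
\]
So $\nu^c_{y,y''}$ is the extension by zero of the regular measure $(b'\circ\theta_U)\nu^{c'c}_{y,y'}$, and we may replace $k$ by any bounded Borel $b$. The left side becomes $\langle T_c(b)y,y''\rangle=\langle T_{c'}(b')T_c(b)y,y'\rangle$, which proves (a). The last statements are the cases of (a) in which one or both sections are $1$.
\end{proof}

\section{Additivity in $L^p$ and matrices of Borel functions}\label{sec:additive}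

For disjoint Borel sets $E,E'\subseteq X$ the operators $\rho(1_E)$, $\rho(1_{E'})$ are idempotents with product zero, and $\|\rho(1_E)+\lambda\rho(1_{E'})\|\le\|1_E+\lambda1_{E'}\|_\infty\le1$ for $\lambda\in\mathbb T$. We show that such idempotents split norms as multiplication by disjoint indicator functions does.

\begin{lemma}\label{lem:additive}
Let $Q,R\in\mathbb B(Y)$ be idempotents with $QR=RQ=0$ and $\|Q+\lambda R\|\le1$ for all $\lambda\in\mathbb T$. Then $\|Qy+Ry\|^p=\|Qy\|^p+\|Ry\|^p$ for all $y\in Y$.
\end{lemma}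

\begin{proof}
Put $S_\lambda=Q+\lambda R$, so that $S_\lambda S_{\lambda'}=S_{\lambda\lambda'}$. Let $u=Qy$, $v=Ry$ and $w_\lambda=u+\lambda v$. Then $S_\lambda w_{\lambda'}=w_{\lambda\lambda'}$, and since all $S_\lambda$ are contractions, $\|w_\lambda\|=\|w_1\|$ for all $\lambda\in\mathbb T$. If $p=2$, the equality $\|u-v\|=\|u+v\|$ says that the Hilbert space inner product of $u$ and $v$ has real part zero, which is the claim.

Let $p\ne2$. We shall prove that $uv=0$ almost everywhere, which gives the claim. The constancy of $\|u+\lambda v\|$ does not suffice for this (take $u=1$, $v(z)=z$ in $L^p(\mathbb T)$ and rotate), so we bring in the adjoints, which yield a pointwise identity. For $w\in Y$ let $J(w)=|w|^{p-2}\bar w\in L^q(\mu)$, read as $0$ where $w=0$. It satisfies $\|J(w)\|_q=\|w\|^{p-1}$ and $\langle w,J(w)\rangle=\|w\|^p$, and by the equality case of H\"older's inequality $J(w)$ is the only $\ell\in L^q(\mu)$ with $\|\ell\|_q\le\|w\|^{p-1}$ and $\langle w,\ell\rangle=\|w\|^p$. Apply this to $w=w_\lambda$ and $\ell=S_{\bar\lambda}^*J(w_1)$: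 we have $\|\ell\|_q\le\|w_1\|^{p-1}=\|w_\lambda\|^{p-1}$ and $\langle w_\lambda,\ell\rangle=\langle S_{\bar\lambda}w_\lambda,J(w_1)\rangle=\|w_1\|^p=\|w_\lambda\|^p$. Therefore
\[
J(w_\lambda)=S_{\bar\lambda}^*J(w_1)=a+\bar\lambda b,\qquad a=Q^*J(w_1),\quad b=R^*J(w_1).
\]
Fix representatives of $u,v,a,b$. For almost every $\omega$ the identity
\begin{equation}\label{eq:pointwise}
|u(\omega)+\lambda v(\omega)|^{p-2}\,\overline{(u(\omega)+\lambda v(\omega))}=a(\omega)+\bar\lambda b(\omega)
\end{equation}
holds for all $\lambda$ in a countable dense subset of $\mathbb T$, hence for all $\lambda\in\mathbb T$, because $z\mapsto|z|^{p-2}\bar z$ is continuous on $\mathbb C$ for $p>1$. Fix such an $\omega$, omit it from the notation, and suppose $uv\ne0$. Choose $\lambda_0\in\mathbb T$ with $\lambda_0v\bar u=|uv|$ and let $\lambda=\lambda_0e^{i\vartheta}$. Then $|u+\lambda v|^2=C_0+C_1\cos\vartheta$ with $C_0=|u|^2+|v|^2\ge C_1=2|uv|>0$. The squared moduli of the two sides of \eqref{eq:pointwise} give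
\[
(C_0+C_1\cos\vartheta)^{p-1}=D_0+D_1\cos\vartheta+D_2\sin\vartheta
\]
with real constants $D_i$. The left side is even in $\vartheta$, so $D_2=0$ and $(C_0+C_1t)^{p-1}=D_0+D_1t$ for $t\in[-1,1]$. But on $(-1,1)$ we have $C_0+C_1t>0$, and the second derivative of the left side is $(p-1)(p-2)C_1^2(C_0+C_1t)^{p-3}\ne0$. This contradiction shows that $uv=0$ almost everywhere.
\end{proof}

\begin{remark}
The whole circle, and thus complex scalars, are needed when $p\neq2$. On $\ell^p_2$ let $Q,R$ be the projections $(y_1,y_2)\mapsto\frac12(y_1+y_2)(1,1)$ and $(y_1,y_2)\mapsto\frac12(y_1-y_2)(1,-1)$. Then $Q+R$ is the identity and $Q-R$ is the flip, both isometries, but $y=(1,0)$ has $\|Qy\|^p+\|Ry\|^p=2^{2-p}\ne1$.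
\end{remark}

Let $E_1,\dots,E_m\subseteq X$ be disjoint Borel sets with union $E$. Applying Lemma~\ref{lem:additive} to $E_1\cup\dots\cup E_{i-1}$ and $E_i$ for $i=m,m-1,\dots,2$ gives
\begin{equation}\label{eq:split}
\sum_i\|\rho(1_{E_i})y\|^p=\|\rho(1_E)y\|^p\le\|y\|^p\qquad(y\in Y).
\end{equation}
For $y=\sum_i\rho(1_{E_i})y_i$ we have $\rho(1_{E_i})y=\rho(1_{E_i})y_i$ and $\rho(1_E)y=y$, so
\begin{equation}\label{eq:glue}
\Big\|\sum_i\rho(1_{E_i})y_i\Big\|^p=\sum_i\|\rho(1_{E_i})y_i\|^p\qquad(y_1,\dots,y_m\in Y).
\end{equation}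
These two formulas turn \eqref{eq:tensor} into a statement about matrices that vary over $X$.

\begin{lemma}\label{lem:matrix}
Let $a=(a_{\beta\alpha})$ be an $m\times n$ matrix of bounded Borel functions on $X$. Then
\[
\big\|(\rho(a_{\beta\alpha}))\big\|_{\mathbb B(\ell^p_n(Y),\ell^p_m(Y))}\le\sup_{x\in X}\|a(x)\|_{\mathbb B(\ell^p_n,\ell^p_m)} .
\]
\end{lemma}

\begin{proof}
Let $\varepsilon>0$. The range of $a$ is a bounded subset of $\mathbb C^{mn}$; cover it by finitely many disjoint Borel sets of diameter at most $\varepsilon$ and take preimages. This gives a finite partition of $X$ into non-empty Borel sets $E_i$ and points $x_i\in E_i$ such that $a'_{\beta\alpha}=\sum_ia_{\beta\alpha}(x_i)1_{E_i}$ is uniformly within $\varepsilon$ of $a_{\beta\alpha}$. As $\rho$ is contractive, $(\rho(a_{\beta\alpha}))$ and $(\rho(a'_{\beta\alpha}))$ differ by at most $mn\varepsilon$ in norm, so it suffices to bound the latter. For $(y_\alpha)\in\ell^p_n(Y)$, using \eqref{eq:glue}, \eqref{eq:tensor} and \eqref{eq:split} in this order,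
\begin{align*}
\sum_\beta\Big\|\sum_i\rho(1_{E_i})\sum_\alpha a_{\beta\alpha}(x_i)y_\alpha\Big\|^p
&=\sum_i\sum_\beta\Big\|\sum_\alpha a_{\beta\alpha}(x_i)\,\rho(1_{E_i})y_\alpha\Big\|^p\\
&\le\sum_i\|a(x_i)\|^p\sum_\alpha\|\rho(1_{E_i})y_\alpha\|^p\le\max_i\|a(x_i)\|^p\sum_\alpha\|y_\alpha\|^p .
\end{align*}
The left side is the $p$-th power of the norm of $(\rho(a'_{\beta\alpha}))(y_\alpha)$.
\end{proof}

\section{The multiplier inequality}\label{sec:multiplier}

We now carry out the factorization of Section~\ref{sec:models} in general. No amenability is assumed in this section. The first question is which functions $g,h$ to allow. Amenability will supply $g=|\xi|^{2/p}$ and $h=|\xi|^{2/q}$ with $\xi\in\mathfrak C_c(\mathcal G)$, and such functions can leave $\mathfrak C_c(\mathcal G)$.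

\begin{example}
Let $X=[0,1]$ and $\mathcal G=X\cup\{0'\}$ be the bundle of groups that is trivial over $x\ne0$ and has fiber $\{0,0'\}\cong\mathbb Z/2$ over $0$, topologized so that $X$ and $X'=(0,1]\cup\{0'\}$ are open and homeomorphic to $[0,1]$ via $s$. An open bisection contains at most one of $0,0'$, so every $\xi\in\mathfrak C_c(\mathcal G)$ satisfies $\lim_{x\to0}\xi(x)=\xi(0)+\xi(0')$. The function $\xi=1_X-1_{X'}$ lies in $\mathfrak C_c(\mathcal G)$, while $|\xi|^t=1_{\{0,0'\}}$ violates this relation for every $t>0$.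
\end{example}

\begin{definition}\label{def:adm}
A function $g:\mathcal G\to\mathbb C$ is \emph{Borel on bisections} if $g\circ\gamma_U$ is Borel on $s(U)$ for every open bisection $U$. It is \emph{admissible} if, in addition, it is bounded and vanishes off a finite union of small open bisections.
\end{definition}

Every $\xi\in\mathfrak C_c(\mathcal G)$ is admissible: for a summand $\xi'\in C_c(W)$ with $W$ small, $\xi'\circ\gamma_U$ is continuous on the open set $\gamma_U^{-1}(W)$ and zero elsewhere. Hence $|\xi|^t$ is admissible for $t>0$. We prove the inequality for $N\times N$ matrices at once, since this costs little; Theorem~\ref{thm:main} needs only $N=1$.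

\begin{proposition}\label{prop:mult}
Let $g,h$ be admissible with
\begin{equation}\label{eq:gh}
\sum_{\eta\in\mathcal G^x}|g(\eta)|^p\le1,\qquad\sum_{\eta\in\mathcal G^x}|h(\eta)|^q\le1\qquad(x\in X),
\end{equation}
and put $\varphi(\gamma)=\sum_{\eta\in\mathcal G^{r(\gamma)}}h(\eta)g(\gamma^{-1}\eta)$. Then $|\varphi|\le1$ and $\varphi\circ\gamma_U$ is Borel for every small open bisection $U$. For $f=\sum_jd_jk_j$ as in \eqref{eq:decomp}, the operator
\[
\psi_\varphi(f)=\sum_jT_{d_j}\big(k_j\cdot(\varphi\circ\gamma_{U_j})\big)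
\]
does not depend on the decomposition and satisfies $\|\psi_\varphi(f)\|\le\|\Lambda_p(f)\|$. More generally,
\[
\big\|[\psi_\varphi(f_{lm})]\big\|_{\mathbb B(\ell^p_N(Y))}\le\big\|[\Lambda_p(f_{lm})]\big\|_{\mathbb B(\ell^p_N(\ell^p(\mathcal G,\mathcal L)))}
\]
for all $N$ and all $[f_{lm}]\in M_N(\mathfrak C_c(\mathcal G,\mathcal L))$.
\end{proposition}

\begin{proof}
The map $\eta\mapsto\gamma^{-1}\eta$ is a bijection of $\mathcal G^{r(\gamma)}$ onto $\mathcal G^{s(\gamma)}$, so $|\varphi|\le1$ by \eqref{eq:gh} and H\"older's inequality.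

\medskip\noindent\emph{Step 1: disjoint pieces.} Let $g$ and $h$ vanish off $W_1\cup\dots\cup W_n$, where $W_\alpha$ is a small open bisection with unitary section $c_\alpha$; write $\gamma_\alpha=\gamma_{W_\alpha}$ and $\theta_\alpha=\theta_{W_\alpha}$. The sets $V_\alpha=W_\alpha\setminus\bigcup_{\beta<\alpha}W_\beta$ are disjoint and have the same union as the $W_\alpha$. Since $V_\alpha$ is relatively closed in $W_\alpha$, the set $X_\alpha=s(V_\alpha)$ is relatively closed in the open set $s(W_\alpha)$, hence Borel. We read the pieces of $g$ on $V_\alpha$ as functions of the source and of the range: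
\[
g_\alpha=1_{X_\alpha}\cdot(g\circ\gamma_\alpha)\ \text{ on }s(W_\alpha),\qquad g_\alpha^r=g_\alpha\circ\theta_\alpha^{-1}\ \text{ on }r(W_\alpha),
\]
both extended by zero to bounded Borel functions on $X$; and we define $h_\alpha,h^r_\alpha$ by the same formulas with $h$ in place of $g$. Thus $g^r_\alpha(z)=g(\eta)$ if there is an arrow $\eta\in V_\alpha\cap\mathcal G^z$ (it is then unique), and $g^r_\alpha(z)=0$ otherwise. Because the $V_\alpha$ are disjoint, each arrow is counted once, and \eqref{eq:gh} becomes
\begin{equation}\label{eq:colrow}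
\sum_\alpha|g_\alpha^r(z)|^p\le1,\qquad\sum_\alpha|h_\alpha^r(z)|^q\le1\qquad(z\in X).
\end{equation}

\medskip\noindent\emph{Step 2: the outer operators.} In analogy with Example~\ref{ex:group}, define $B:Y\to\ell^p_n(Y)$ and $A:\ell^p_n(Y)\to Y$ by
\[
(By)_\alpha=T_{c_\alpha^*}(g^r_\alpha)\,y,\qquad A(y_\beta)_\beta=\sum_\beta T_{c_\beta}(h_\beta)\,y_\beta ;
\]
note that $s(W_\alpha^{-1})=r(W_\alpha)$. By \eqref{eq:module}, $T_{c^*_\alpha}(g^r_\alpha)=T_{c^*_\alpha}(1)\rho(g^r_\alpha)$ and $T_{c_\beta}(h_\beta)=\rho(h^r_\beta)T_{c_\beta}(1)$. So $B$ is the column $(\rho(g^r_\alpha))_\alpha$ followed by a diagonal operator with contractive entries, and $A$ is such a diagonal operator followed by the row $(\rho(h_\beta^r))_\beta$. A scalar column acts from $\mathbb C$ to $\ell^p_n$ with its $\ell^p$-norm, and a scalar row from $\ell^p_n$ to $\mathbb C$ with its $\ell^q$-norm. Lemma~\ref{lem:matrix} and \eqref{eq:colrow} give $\|A\|,\|B\|\le1$. The operators $A,B$ do not depend on $f$.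

\medskip\noindent\emph{Step 3: the middle operator.} The value $f(\gamma_\beta(x)\gamma_\alpha(x)^{-1})$ lies in a fiber of $\mathcal L$; the sections $c_\alpha$ turn it into a number. For $x\in X_\alpha\cap X_\beta$ put
\[
a^f_{\beta\alpha}(x)=c_\beta(\gamma_\beta(x))^*\,f\big(\gamma_\beta(x)\gamma_\alpha(x)^{-1}\big)\,c_\alpha(\gamma_\alpha(x))\in\mathcal L_x=\mathbb C,
\]
and $a^f_{\beta\alpha}(x)=0$ for all other $x\in X$. Multiplying by $c_\beta(\gamma_\beta(x))$ on the left and $c_\alpha(\gamma_\alpha(x))^*$ on the right,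
\begin{equation}\label{eq:a}
f\big(\gamma_\beta(x)\gamma_\alpha(x)^{-1}\big)=a^f_{\beta\alpha}(x)\,(c_\beta c_\alpha^*)\big(\gamma_\beta(x)\gamma_\alpha(x)^{-1}\big)\qquad(x\in X_\alpha\cap X_\beta).
\end{equation}
The function $a^f_{\beta\alpha}$ is linear in $f$ and bounded by $\sup|f|$. It is Borel: for a summand $d_jk_j$ of $f$, the defining expression is continuous on the open set of all $x\in s(W_\alpha)\cap s(W_\beta)$ with $\gamma_\beta(x)\gamma_\alpha(x)^{-1}\in U_j$ and zero for the other $x$, and it is then multiplied by $1_{X_\alpha\cap X_\beta}$. Let $M(f)=(\rho(a^f_{\beta\alpha}))\in\mathbb B(\ell^p_n(Y))$.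

At each point, $a^f(x)$ is a compression of $\Lambda_p(f)$. Indeed, fix $x$ and let $I=\{\alpha:x\in X_\alpha\}$. The arrows $\gamma_\alpha(x)\in V_\alpha$, $\alpha\in I$, are elements of $\mathcal G_x$, and they are distinct because the $V_\alpha$ are disjoint. Let $\iota_x:\ell^p_n\to\ell^p(\mathcal G,\mathcal L)$ send $(t_\alpha)$ to the section with value $t_\alpha c_\alpha(\gamma_\alpha(x))$ at $\gamma_\alpha(x)$ for $\alpha\in I$ and zero elsewhere, and let $\kappa_x:\ell^p(\mathcal G,\mathcal L)\to\ell^p_n$ be given by $(\kappa_x\zeta)_\beta=c_\beta(\gamma_\beta(x))^*\zeta(\gamma_\beta(x))$ for $\beta\in I$ and $(\kappa_x\zeta)_\beta=0$ for $\beta\notin I$. Both are contractions, by the distinctness of the arrows, and neither depends on $f$. The convolution formula gives, for $\beta\in I$,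
\[
(\kappa_x\Lambda_p(f)\iota_xt)_\beta=\sum_{\alpha\in I}c_\beta(\gamma_\beta(x))^*f\big(\gamma_\beta(x)\gamma_\alpha(x)^{-1}\big)c_\alpha(\gamma_\alpha(x))\,t_\alpha ,
\]
so $a^f(x)=\kappa_x\Lambda_p(f)\iota_x$. By Lemma~\ref{lem:matrix}, $\|M(f)\|\le\|\Lambda_p(f)\|$.

\medskip\noindent\emph{Step 4: splitting $\varphi$.} Let $U$ be a small open bisection. For indices $\beta,\alpha$ let $O_{\beta\alpha}=W_\beta W_\alpha^{-1}\cap U$, an open bisection. The arrow of $W_\beta W_\alpha^{-1}$ with source $z$ is $\gamma_\beta(x)\gamma_\alpha(x)^{-1}$, where $x=\theta_\alpha^{-1}(z)$. Define a Borel function on $s(U)$ by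
\[
w_{\beta\alpha}(z)=h_\beta(x)g_\alpha(x),\ \ x=\theta_\alpha^{-1}(z),\quad\text{if }z\in s(O_{\beta\alpha}),\qquad w_{\beta\alpha}(z)=0\quad\text{otherwise.}
\]
We claim that $\sum_{\beta,\alpha}w_{\beta\alpha}=\varphi\circ\gamma_U$; in particular $\varphi\circ\gamma_U$ is Borel. Let $\gamma\in U$ and $z=s(\gamma)$. A non-zero term of $\varphi(\gamma)$ comes from an $\eta\in\mathcal G^{r(\gamma)}$ with $\eta\in V_\beta$ and $\gamma^{-1}\eta\in V_\alpha$ for a unique pair $(\beta,\alpha)$, and a given pair has at most one such $\eta$ since $r$ is injective on $V_\beta$. It suffices to show that $w_{\beta\alpha}(z)$ is $h(\eta)g(\gamma^{-1}\eta)$ if $\eta$ exists and $0$ if not. If $\eta$ exists, put $x=s(\eta)\in X_\alpha\cap X_\beta$. Then $\eta=\gamma_\beta(x)$, $\gamma^{-1}\eta=\gamma_\alpha(x)$, $\theta_\alpha(x)=r(\gamma^{-1}\eta)=z$ and $\gamma=\gamma_\beta(x)\gamma_\alpha(x)^{-1}\in O_{\beta\alpha}$, so $w_{\beta\alpha}(z)=h(\eta)g(\gamma^{-1}\eta)$. Conversely, let $w_{\beta\alpha}(z)\ne0$. Then $z\in s(O_{\beta\alpha})$ and $x=\theta_\alpha^{-1}(z)\in X_\alpha\cap X_\beta$.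 The arrow of $O_{\beta\alpha}$ with source $z$ is $\gamma$, as $O_{\beta\alpha}\subseteq U$, and it is $\gamma_\beta(x)\gamma_\alpha(x)^{-1}$, as $O_{\beta\alpha}\subseteq W_\beta W_\alpha^{-1}$. So $\eta=\gamma_\beta(x)$ has the required properties.

\medskip\noindent\emph{Step 5: the product.} Let $f=dk$ with $d$ a unitary section over $U$ and $k\in C_c(s(U))$, and write $a_{\beta\alpha}=a^f_{\beta\alpha}$. By \eqref{eq:module} and Lemma~\ref{lem:T}(a), with $\theta_{W_\alpha^{-1}}=\theta_\alpha^{-1}$,
\[
AM(f)B=\sum_{\beta,\alpha}T_{c_\beta}(h_\beta a_{\beta\alpha})\,T_{c_\alpha^*}(g^r_\alpha)=\sum_{\beta,\alpha}T_{c_\beta c_\alpha^*}(e_{\beta\alpha}),\qquad e_{\beta\alpha}(z)=h_\beta(x)a_{\beta\alpha}(x)g_\alpha(x),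
\]
for $z\in s(W_\beta W_\alpha^{-1})$ and $x=\theta_\alpha^{-1}(z)$. Fix $\beta,\alpha$ and write $O=O_{\beta\alpha}$. If $e_{\beta\alpha}(z)\neq0$, then $f$ does not vanish at $\gamma_\beta(x)\gamma_\alpha(x)^{-1}$, so this arrow lies in $O$; thus $e_{\beta\alpha}$ vanishes off $s(O)$. Over $O$ we have two unitary sections of a line bundle, so $c_\beta c_\alpha^*=d\cdot(\tau\circ s)$ with $\tau:s(O)\to\mathbb T$ continuous. Here the twist cancels: for $z\in s(O)$ with $x\in X_\alpha\cap X_\beta$, comparing \eqref{eq:a} with $f=dk$ gives $k(z)=a_{\beta\alpha}(x)\tau(z)$, hence $\tau(z)e_{\beta\alpha}(z)=k(z)w_{\beta\alpha}(z)$; and if $x\notin X_\alpha\cap X_\beta$, both sides vanish. By parts (b), (c) and again (b) of Lemma~\ref{lem:T},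
\[
T_{c_\beta c_\alpha^*}(e_{\beta\alpha})=T_{(c_\beta c^*_\alpha)|_O}(e_{\beta\alpha})=T_{d|_O}(\tau e_{\beta\alpha})=T_d(k\,w_{\beta\alpha}).
\]
Summing over $\beta,\alpha$ and using Step 4, $AM(dk)B=T_d(k\cdot(\varphi\circ\gamma_U))$. As $M(f)$ is linear in $f$, we obtain $\psi_\varphi(f)=AM(f)B$ for every $f$ and every decomposition \eqref{eq:decomp}. The right side does not involve the decomposition, and its norm is at most $\|\Lambda_p(f)\|$ by Steps 2 and 3.

\medskip\noindent\emph{Step 6: matrices.} For an operator $S$ between Banach spaces let $S^{(N)}$ be the diagonal operator with entries $S$ between the $\ell^p_N$-sums; $\|S^{(N)}\|=\|S\|$. By Step 5, $[\psi_\varphi(f_{lm})]=A^{(N)}[M(f_{lm})]B^{(N)}$. The middle factor is obtained by applying $\rho$ to an $Nn\times Nn$ matrix of bounded Borel functions whose value at $x$ is $[a^{f_{lm}}(x)]=\kappa_x^{(N)}[\Lambda_p(f_{lm})]\iota_x^{(N)}$. Since $\ell^p_N(\ell^p_n(Y))=\ell^p_{Nn}(Y)$, Lemma~\ref{lem:matrix} bounds its norm by $\|[\Lambda_p(f_{lm})]\|$.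
\end{proof}

\section{Proof of the main theorem}\label{sec:proof}

Amenability is formulated with $\ell^2$-vectors, whereas Proposition~\ref{prop:mult} asks for an $\ell^p$--$\ell^q$ pair. The passage is an elementary estimate.

\begin{lemma}\label{lem:mazur}
Let $u,w\in\ell^2(Z)$ for a set $Z$, with $\|u\|_2,\|w\|_2\le1$, and let $\delta=|1-\sum\bar uw|$. Then
\[
\Big|1-\sum|u|^{2/q}|w|^{2/p}\Big|\le2\delta+\big(2\sqrt{2\delta}\big)^{1/p}.
\]
\end{lemma}

\begin{proof}
First, $\|u-w\|_2^2\le2-2\operatorname{Re}\sum\bar uw\le2\delta$. Second, $1\ge\|u\|_2\ge|\sum\bar uw|\ge1-\delta$, so $0\le1-\|u\|_2^2=(1-\|u\|_2)(1+\|u\|_2)\le2\delta$. Third, by the Cauchy--Schwarz inequality,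
\[
\sum\big||w|^2-|u|^2\big|\le\big\||w|-|u|\big\|_2\,\big\||w|+|u|\big\|_2\le2\|u-w\|_2\le2\sqrt{2\delta}.
\]
Write $\|u\|_2^2=\sum|u|^{2/q}|u|^{2/p}$. The function $t\mapsto t^{1/p}$ is increasing and subadditive on $[0,\infty)$, so $|t_1^{1/p}-t_2^{1/p}|^p\le|t_1-t_2|$. H\"older's inequality now gives
\[
\Big|\|u\|_2^2-\sum|u|^{2/q}|w|^{2/p}\Big|\le\sum|u|^{2/q}\,\big||w|^{2/p}-|u|^{2/p}\big|\le\Big(\sum|u|^2\Big)^{1/q}\Big(\sum\big||w|^2-|u|^2\big|\Big)^{1/p},
\]
which is at most $(2\sqrt{2\delta})^{1/p}$.
\end{proof}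

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to prove the first assertion. Let $(\xi_i)$ be a net as in the definition of amenability and put $g_i=|\xi_i|^{2/p}$, $h_i=|\xi_i|^{2/q}$. These functions are admissible, and $g_i^p=h_i^q=|\xi_i|^2$, so \eqref{eq:gh} holds. Let $\varphi_i$ be the function of Proposition~\ref{prop:mult}. For $\gamma\in\mathcal G$ apply Lemma~\ref{lem:mazur} on $Z=\mathcal G^{r(\gamma)}$ to $u(\eta)=\xi_i(\eta)$ and $w(\eta)=\xi_i(\gamma^{-1}\eta)$; here $\|w\|_2^2=\sum_{\eta\in\mathcal G^{s(\gamma)}}|\xi_i(\eta)|^2\le1$. The sum in the lemma is $\varphi_i(\gamma)$, and $\delta=\delta_i(\gamma)$ tends to $0$ uniformly on compact sets. Hence $\varphi_i\to1$ uniformly on compact sets.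

Let $f=\sum_jd_jk_j$ as in \eqref{eq:decomp}. Then $\psi(f)=\sum_jT_{d_j}(k_j)$, and the sets $K_j=\gamma_{U_j}(\operatorname{supp}k_j)$ are compact, so by \eqref{eq:T}
\begin{equation}\label{eq:conv}
\|\psi(f)-\psi_{\varphi_i}(f)\|\le\sum_j\big\|k_j\,(1-\varphi_i\circ\gamma_{U_j})\big\|_\infty\le\sum_j\|k_j\|_\infty\sup_{\gamma\in K_j}|1-\varphi_i(\gamma)|\longrightarrow0 .
\end{equation}
Since $\|\psi_{\varphi_i}(f)\|\le\|\Lambda_p(f)\|$ for all $i$, we conclude that $\|\psi(f)\|\le\|\Lambda_p(f)\|$.
\end{proof}

The proof handles finitely many bisections at a time, each of them locally compact Hausdorff, and the limit \eqref{eq:conv} is a norm limit along an arbitrary net. This is why no separation or countability assumption on $\mathcal G$ enters.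

\section{A pointwise hypothesis and matrix norms}\label{sec:variants}

The operators $T_c(b)$ are defined by measures, so dominated convergence is available: if $b_i\to b$ pointwise along a sequence with $\sup_i\|b_i\|_\infty<\infty$, then $T_c(b_i)\to T_c(b)$ in the weak operator topology. This allows us to trade uniform convergence of $\varphi_i$ on compact sets for pointwise convergence, at the price of using sequences instead of nets.

\begin{theorem}\label{thm:variants}
Let $1<p<\infty$ and let $(\mathcal G,\mathcal L)$ be any twisted \'etale groupoid.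
\begin{itemize}
\item[(a)] Suppose there are functions $g_n,h_n:\mathcal G\to\mathbb C$, $n\in\mathbb N$, each Borel on bisections and vanishing off a countable union of small open bisections, such that $\sum_{\eta\in\mathcal G^x}|g_n(\eta)|^p\le1$ and $\sum_{\eta\in\mathcal G^x}|h_n(\eta)|^q\le1$ for all $x\in X$, and such that $\varphi_n(\gamma)=\sum_{\eta\in\mathcal G^{r(\gamma)}}h_n(\eta)g_n(\gamma^{-1}\eta)\to1$ for every $\gamma\in\mathcal G$. Then $\|\psi(f)\|\le\|\Lambda_p(f)\|$ for every representation $\psi$ on an $L^p$-space and every $f$; so $F^{\{p\}}(\mathcal G,\mathcal L)=F^{\{p\}}_{\mathrm{red}}(\mathcal G,\mathcal L)$.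
\item[(b)] If $\mathcal G$ is amenable or the hypothesis of {\rm(a)} holds, then for every representation $\psi$ on an $L^p$-space $Y$, all $N$ and all $[f_{lm}]\in M_N(\mathfrak C_c(\mathcal G,\mathcal L))$,
\[
\big\|[\psi(f_{lm})]\big\|_{\mathbb B(\ell^p_N(Y))}\le\big\|[\Lambda_p(f_{lm})]\big\|_{\mathbb B(\ell^p_N(\ell^p(\mathcal G,\mathcal L)))} .
\]
\end{itemize}
\end{theorem}

\begin{proof}
The inequality in (a) is the case $N=1$ of (b), and the equality of algebras then follows from Lemma~\ref{lem:regular}. So we prove (b); let $C$ denote its right side. If $\mathcal G$ is amenable, \eqref{eq:conv} applied to each entry shows that $[\psi_{\varphi_i}(f_{lm})]\to[\psi(f_{lm})]$ in norm, and these operators have norm at most $C$ by Proposition~\ref{prop:mult}.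

Assume the hypothesis of (a). Fix $n$, let $g_n,h_n$ vanish off $\bigcup_{\alpha\ge1}W_\alpha$ with $W_\alpha$ small, and let $g_n^{(i)},h_n^{(i)}$ be their products with the indicator function of $W_1\cup\dots\cup W_i$. These satisfy \eqref{eq:gh}, hence are bounded by $1$, and they are Borel on bisections because $\gamma_U^{-1}(W_1\cup\dots\cup W_i)$ is open. So they are admissible, and Proposition~\ref{prop:mult} applies to the corresponding functions $\varphi_n^{(i)}$. For each $\gamma$ the sum defining $\varphi_n(\gamma)$ converges absolutely by H\"older's inequality and dominates the truncated sums term by term; thus $\varphi_n^{(i)}\to\varphi_n$ pointwise as $i\to\infty$. It follows that $|\varphi_n|\le1$ and that $\varphi_n\circ\gamma_U$ is Borel for small $U$. For $f=\sum_jd_jk_j$, dominated convergence gives, in the weak operator topology,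
\[
\psi_{\varphi_n^{(i)}}(f)\xrightarrow{\ i\to\infty\ }\sum_jT_{d_j}\big(k_j\cdot(\varphi_n\circ\gamma_{U_j})\big)\xrightarrow{\ n\to\infty\ }\sum_jT_{d_j}(k_j)=\psi(f).
\]
Apply this to each entry $f_{lm}$. The condition that an operator matrix $[S_{lm}]$ has norm at most $C$ on $\ell^p_N(Y)$ reads $|\sum_{l,m}\langle S_{lm}y_m,y'_l\rangle|\le C\,\|(y_m)\|_{\ell^p_N(Y)}\|(y'_l)\|_{\ell^q_N(Y^*)}$, and it passes to entrywise weak limits. Taking the two limits in turn gives (b).
\end{proof}

\section{The dependence on $P$ and a converse for groups}\label{sec:P}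

Fix unit vectors in the fibers, so that all $\Lambda_p(f)$ are given by the one matrix $K_f$ of \eqref{eq:kernel}, and put $N(p)=\|\Lambda_p(f)\|$. The Riesz--Thorin theorem (complex scalars) states that
\begin{equation}\label{eq:RT}
N(p)\le N(p_0)^{1-\theta}N(p_1)^\theta\qquad\text{if }\ \frac1p=\frac{1-\theta}{p_0}+\frac\theta{p_1},\quad p_0,p_1\in[1,\infty],\quad0\le\theta\le1 .
\end{equation}

\begin{corollary}\label{cor:endpoints}
Let $\mathcal G$ be amenable, $\emptyset\ne P\subseteq[1,\infty]$, $p_-=\inf P$ and $p_+=\sup P$. Then for every $f\in\mathfrak C_c(\mathcal G,\mathcal L)$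
\[
\|f\|_{L^P}=\|f\|_{L^P,\mathrm{red}}=\max\{\|\Lambda_{p_-}(f)\|,\|\Lambda_{p_+}(f)\|\}.
\]
\end{corollary}

\begin{proof}
The first equality is Theorem~\ref{thm:main}. By \eqref{eq:RT}, $N\le\max\{N(p_-),N(p_+)\}$ on $[p_-,p_+]\supseteq P$. For the reverse inequality there is something to prove since $p_\pm$ need not lie in $P$. We claim that
\[
N(p)=\sup\frac{|\langle K_f\zeta,\zeta'\rangle|}{\|\zeta\|_p\|\zeta'\|_q}\qquad(p\in[1,\infty]),
\]
the supremum being over non-zero finitely supported $\zeta,\zeta'$ on $\mathcal G$. For $p<\infty$ this holds because finitely supported functions are dense in $\ell^p(\mathcal G)$ and the finitely supported elements of the unit ball of $\ell^q(\mathcal G)$ compute the $\ell^p$-norm. For $p=\infty$, $N(\infty)$ is the supremum of the absolute row sums of $K_f$; the row $\gamma$ has finitely many non-zero entries, and its sum is attained by $\zeta'=\delta_\gamma$ and $\zeta$ unimodular on the support of the row with the conjugate phases. Each quotient is a continuous function of $p\in[1,\infty]$,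 so $N$ is lower semicontinuous. As $p_\pm$ lie in the closure of $P$, this gives $\sup_PN\ge N(p_\pm)$.
\end{proof}

For discrete groups the theorem has a converse. Recall the Kesten--Hulanicki criterion: a discrete group $\Gamma$ is amenable if and only if $\|\Lambda_2(f)\|=\|f\|_1$ for all finitely supported $f\ge0$ (see e.g.\ \cite[Thm.~2.6.8]{BO}). An amenable group is amenable as a groupoid: for a F{\o}lner net $(F_i)$ take $\xi_i=|F_i|^{-1/2}1_{F_i}$, so that $\sum_\eta\xi_i(\eta)\xi_i(\gamma^{-1}\eta)=|F_i\cap\gamma F_i|/|F_i|\to1$, and compact subsets of $\Gamma$ are finite.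

\begin{proposition}\label{prop:groups}
Let $\Gamma$ be a discrete group with trivial twist and $\emptyset\ne P\subseteq[1,\infty]$. Then $F^P(\Gamma)=F^P_{\mathrm{red}}(\Gamma)$ if and only if $\Gamma$ is amenable or the closure $\overline P\subseteq[1,\infty]$ meets $\{1,\infty\}$.
\end{proposition}

\begin{proof}
For a group, $\|f\|_{*s}=\|f\|_{*r}=\|f\|_I=\|f\|_1$. If $\Gamma$ is amenable, apply Theorem~\ref{thm:main}. Suppose $\overline P$ meets $\{1,\infty\}$. We have $\|\Lambda_p(f)\|\ge\|f*\delta_e\|_p=\|f\|_p$, and also $\|\Lambda_p(f)\|\ge\|f\|_q$, because the functional $\zeta\mapsto(f*\zeta)(e)=\sum_tf(t^{-1})\zeta(t)$ on $\ell^p(\Gamma)$ has norm $\|f\|_q$. Along a sequence in $P$ that tends to $1$ or to $\infty$, one of these lower bounds tends to $\|f\|_1$. So $\|f\|_{L^P,\mathrm{red}}\ge\|f\|_I$, and the norms coincide by Lemma~\ref{lem:regular}.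

Conversely, suppose that the norms coincide and that $\overline P$ misses $\{1,\infty\}$, so $P\subseteq[a,b]$ with $1<a\le b<\infty$. Let $f\ge0$ be finitely supported and non-zero. The map $f'\mapsto\sum_tf'(t)$ is a representation on a one-dimensional $L^p$-space, whence $\|f\|_1\le\|f\|_{L^P}=\sup_{p\in P}N(p)$. Now interpolate between $2$ and an endpoint, where $N(1)=N(\infty)=\|f\|_1$. For $p\le2$ use \eqref{eq:RT} with $p_0=1$, $p_1=2$, $\theta=2-2/p$; for $p\ge2$ use $p_0=\infty$, $p_1=2$, $\theta=2/p$. For $p\in[a,b]$ we have in both cases $\theta\ge\theta_0:=\min\{1,2-2/a,2/b\}>0$, and since $N(2)\le\|f\|_1$,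
\[
\|f\|_1\le\sup_{p\in P}N(p)\le\|f\|_1\Big(\frac{N(2)}{\|f\|_1}\Big)^{\theta_0}.
\]
Hence $\|\Lambda_2(f)\|=\|f\|_1$ for all such $f$, and $\Gamma$ is amenable by the Kesten--Hulanicki criterion.
\end{proof}

For general \'etale groupoids no such converse holds, already for $P=\{2\}$: Willett \cite{W} gives a non-amenable \'etale groupoid $\mathcal G$ with $C^*(\mathcal G)=C^*_{\mathrm{red}}(\mathcal G)$.

\begin{thebibliography}{9}

\bibitem{BO}
Brown and Ozawa, \emph{$C^*$-Algebras and Finite-Dimensional Approximations}.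

\bibitem{KM}
B.~K.~Kwa\'sniewski, A.~Mundey, \emph{Twisted operator algebras of self-similar groupoid actions on arbitrary graphs}, arXiv:2511.07906 (2025).

\bibitem{W}
R.~Willett, \emph{A non-amenable groupoid whose maximal and reduced $C^*$-algebras are the same}, M\"unster J. Math. 8 (2015).

\end{thebibliography}
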